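# Gevrey order 2 in time is critical for Schrödinger unique continuation

## 1. A potential that turns a decaying wave into a constant

Take one space variable $x$ and the free operator $P_0=i\partial_t+\partial_x^2$. Two solutions of $P_0w=0$ are
$$w_1=e^{4it-2x},\qquad w_2=1 .$$
For the first, $i\partial_tw_1=-4w_1$ and $\partial_x^2w_1=4w_1$. We have $|w_1|=e^{-2x}$, so $w_1$ is the larger wave for $x<0$ and $w_2$ is the larger wave for $x>0$.

Let $\chi$ be a smooth function with values in $[0,1]$, equal to $0$ for $s\le0$ and to $1$ for $s\ge1$. Define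
$$u=\begin{cases}w_1 & x\le-2,\\ w_1+\chi(x+2) & -2\le x\le-1,\\ w_1+1 & -1\le x\le 1,\\ (1-\chi(x-1))\,w_1+1 & 1\le x\le2,\\ 1& x\ge2.\end{cases}$$
Outside the two slabs $-2\le x\le-1$ and $1\le x\le2$ we have $P_0u=0$. On the left slab $P_0u=\chi''(x+2)$, and $|u|\ge e^{2}-1>0$. On the right slab $P_0u=-\chi''w_1-2\chi'\partial_xw_1=(4\chi'-\chi'')w_1$, and $|u|\ge1-e^{-2}>0$. So the potential $\mathsf q=-P_0u/u$ on the slabs, $\mathsf q=0$ elsewhere, makes sense:
$$\mathsf q=-\frac{\chi''(x+2)}{w_1+\chi(x+2)}\ \text{ on the left},\qquad \mathsf q=\frac{(\chi''-4\chi')(x-1)\,w_1}{1+(1-\chi(x-1))w_1}\ \text{ on the right}.$$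
It is smooth, because $\chi',\chi''$ vanish to infinite order at the ends of the slabs, and $(P_0+\mathsf q)u=0$ everywhere. In the middle $u=w_1+1$ does vanish, at $x=0$, $t=\pi/4$, but there $\mathsf q=0$ and nothing is divided. We cut off only where the wave being cut is the smaller one.

So a smooth potential can hand the solution over from one wave to another. Could we do this infinitely often, on slabs accumulating at $x=0$ from the left, with waves so small that $u$ reaches $0$ at $x=0$ and continues smoothly by $0$? And if so, how smooth in time can $\mathsf q$ be? That is a question about unique continuation.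

## 2. Unique continuation across $\{x_1=0\}$ and Gevrey regularity

Points of $\mathbb R^{1+d}$ are $(t,x)=(t,x_1,\dots,x_d)$, $B$ is the open unit ball of $\mathbb R^{1+d}$, $\Delta=\sum_{j=1}^d\partial_{x_j}^2$, and $P_{0,\mathsf q}=i\partial_t+\Delta+\mathsf q$.

**Definition (Gevrey class).** Let $s\ge1$ and $U\subset\mathbb R^{1+d}$ open. $\mathcal G^s(U;\mathbb C)$ is the set of $f\in C^\infty(U;\mathbb C)$ such that for every compact $K\subset U$ there are $C,R>0$ with $\sup_K|\partial^\alpha f|\le CR^{|\alpha|}(\alpha!)^s$ for all multi-indices $\alpha$.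

For $s=1$ these are the real-analytic functions. The following example has the shape of everything to come. Let $F(t)=\sum_{k\ge1}e^{-2^k}e^{i4^kt}$: frequencies $4^k$ with amplitudes $e^{-2^k}$. Since $(x/2)^{2j}/(2j)!\le e^{x/2}$, we have $x^{2j}e^{-x/2}\le 4^j(2j)!\le16^jj!^2$, using $\binom{2j}{j}\le4^j$. With $x=2^k$,
$$|F^{(j)}|\le\sum_k(2^k)^{2j}e^{-2^k}\le16^jj!^2\sum_ke^{-2^{k-1}},$$
so $F\in\mathcal G^2$. And $F\notin\mathcal G^s$ for $s<2$: at $t=0$ all terms of $F^{(j)}$ have the same phase, and for $j\ge2$ a term with $2^k\in[j,2j)$ is at least $j^{2j}e^{-2j}\ge e^{-2j}j!^2$. So a wave of time frequency $\mu^2$ should have size about $e^{-\mu}$ to fit Gevrey order $2$.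

**Definition (Gevrey $s$ in $t$, bounded in $x$).** $f\in L^\infty_{\rm loc}(U;\mathbb C)$ has this property if for every compact $K\subset U$ there are $C,R>0$ with $\|\partial_t^kf\|_{L^\infty(K)}\le CR^k(k!)^s$ for all $k\in\mathbb N$.

For example $1_{\{x_1<0\}}e^{it}$ qualifies for every $s$, although it jumps in $x_1$. So does any time-independent bounded function, and any function in $\mathcal G^s$ qualifies for that $s$.

**Definition (Schrödinger-type operator).** This is $P=i\partial_t+\partial_{x_j}g^{jk}(x)\partial_{x_k}+\mathsf b^j(t,x)\partial_{x_j}+\mathsf q(t,x)$ (summation over $j,k$) with $(g^{jk})$ time-independent, Lipschitz, symmetric and uniformly positive definite. A hypersurface is *non-characteristic* for $P$ if it is nowhere tangent to a slice $\{t=\text{const}\}$. The hypersurface $\{x_1=0\}$ is non-characteristic: it contains the $t$-direction.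

Local unique continuation at $0$ across $\{x_1=0\}$ says: if $Pu=0$ in $B$ and $u=0$ for $x_1>0$, then $u=0$ near $0$. A counterexample is a $u$ with $Pu=0$, $u=0$ on $B\cap\{x_1>0\}$ and $0\in\operatorname{supp}u$. We take the following facts as known.

(i) Local unique continuation across non-characteristic hypersurfaces holds for Schrödinger-type operators whose lower-order terms $\mathsf b^j,\mathsf q$ are Gevrey $2$ in $t$ and bounded in $x$. In particular, for $1\le s\le2$ and $d\ge1$, there is no counterexample $u\in C^\infty(B;\mathbb C)$ with lower-order terms Gevrey $s$ in $t$ and bounded in $x$.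

(ii) Without Gevrey regularity in time it fails: for $d\ge2$ there are $u,\mathsf q\in C^\infty(B;\mathbb C)$ with $P_{0,\mathsf q}u=0$, $u=0$ on $\{x_1>0\}$, $0\in\operatorname{supp}u$.

(iii) For the wave equation (Alinhac–Baouendi, Hörmander), for any $s>1$ and $d\ge2$ there are $u,\mathsf q\in\mathcal G^s(B;\mathbb C)$ with $\partial_t^2u-\Delta u+\mathsf qu=0$ and $\operatorname{supp}u=\{(t,x)\in B:x_1\ge0\}$. So analyticity in time is essentially optimal there.

Filippas, Laurent and Léautaud, in "Unique continuation for Schrödinger operators with partially Gevrey coefficients" (arXiv:2401.14820, 2024), ask whether an equivalent counterexample exists for Schrödinger-type equations with Gevrey $2+\varepsilon$ coefficients, "that is to say, whether the Gevrey $2$ regularity in time is the critical one." Precisely: for every $s>2$ and $d\ge2$, is there a counterexample $u\in C^\infty(B;\mathbb C)$ for some Schrödinger-type $P$ with $\mathsf b^j,\mathsf q$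 Gevrey $s$ in $t$ and bounded in $x$? The answer is yes, already with the flat metric and $\mathsf b=0$, and with one pair $(u,\mathsf q)$ that serves all $s>2$ at once.

**Theorem 1.** Let $d\ge2$ and $\gamma\in(1,2]$. There are $u,\mathsf q\in C^\infty(B;\mathbb C)$, depending only on $(t,x_1,x_2)$, and $C>0$ with
$$P_{0,\mathsf q}u=0\ \text{ in }B,\qquad\operatorname{supp}u=\{(t,x)\in B:\ x_1\le0\},$$
$$|\partial^\alpha u|+|\partial^\alpha\mathsf q|\le C^{|\alpha|+1}\,|\alpha|!^{\,2}\,\big(\log(|\alpha|+2)\big)^{4\gamma|\alpha|}\quad\text{on }B,\ \text{for all }\alpha. \tag{1}$$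
In particular $u,\mathsf q\in\bigcap_{s>2}\mathcal G^s(B;\mathbb C)$.

**Theorem 2 (complement, $d=1$).** Let $g$ be Lipschitz and bounded below by a positive constant, let $\mathsf b,\mathsf q\in L^\infty_{\rm loc}(B;\mathbb C)$ (no regularity in $t$), and let $P=i\partial_t+\partial_xg(x)\partial_x+\mathsf b\partial_x+\mathsf q$ on $B\subset\mathbb R^{1+1}$. If $u\in C^\infty(B)$, $Pu=0$ a.e. and $u=0$ for $x>0$, then $u=0$ near $0$.

**Corollary.** Let $s\ge1$, $d\ge1$. A counterexample as above, in dimension $d$ with lower-order terms Gevrey $s$ in $t$ and bounded in $x$, exists if and only if $d\ge2$ and $s>2$.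

The corollary follows at once: existence is Theorem 1; non-existence for $s\le2$ is fact (i); non-existence for $d=1$ is Theorem 2, since functions that are Gevrey $s$ in $t$ and bounded in $x$ are in $L^\infty_{\rm loc}$.

The "in particular" of Theorem 1 follows from (1). Let $\delta>0$. Since $n!\ge(n/e)^n$ and $(\log(n+2))^{4\gamma}\le C(n/e)^{\delta}$ for $n\ge1$, we get $(\log(n+2))^{4\gamma n}\le C_\delta^{n+1}n!^\delta$. The functions depend on three variables only, so only multi-indices in three variables matter, and for these $|\alpha|!\le3^{|\alpha|}\alpha!$. Hence (1) gives a bound $C^{|\alpha|+1}(\alpha!)^{2+\delta}$.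

From here to Section 10 we prove Theorem 1. All functions depend only on $(t,x_1,y)$, $y=x_2$. We write $P_0=i\partial_t+\Delta$, $\partial_1=\partial_{x_1}$ and $z=x_1+iy$, so $|z|<1$ on $B$.

## 3. One frequency, then infinitely many plane waves

**One frequency.** Let $u=e^{-i\tau t+i\mu y}f(x_1)$ with a bounded $\mathsf q$. Then $P_{0,\mathsf q}u=0$ gives $|f''|\le(|\mu^2-\tau|+\sup|\mathsf q|)\,|f|$. If $f=0$ for $x_1>0$, Gronwall's inequality for $(f,f')$ gives $f=0$ also to the left. So infinitely many frequencies must be glued.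

**Plane waves.** The obvious candidates are
$$u_k=A_ke^{-i\tau_kt+i\mu_ky-\rho_kx_1},\qquad \tau_k=\mu_k^2-\rho_k^2,$$
which satisfy $P_0u_k=0$. Glue them as in Section 1, with handovers at $m_1<m_2<\cdots\to0$, where $|u_{k+1}|=|u_k|$ at $x_1=m_k$. The gluing needs the new wave to be the smaller one just to the left of $m_k$. But $|u_{k+1}|/|u_k|=e^{(\rho_k-\rho_{k+1})(x_1-m_k)}$, so this forces $\rho_{k+1}\le\rho_k$. Hence all rates are at most $\rho^+:=\max(\rho_1,0)$. Following the dominant wave from handover to handover,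
$$|u_k(m_k)|=|u_{k-1}(m_{k-1})|\,e^{-\rho_k(m_k-m_{k-1})}\ \ge\ |u_{k-1}(m_{k-1})|\,e^{-\rho^+(m_k-m_{k-1})},$$
so $|u_k(m_k)|\ge|u_1(m_1)|e^{-\rho^+|m_1|}$ for all $k$. The glued function does not tend to $0$ at $x_1=0$.

This is the exact obstruction. At each handover the decay rate must drop, yet rates must grow overall. A plane wave keeps its rate for life. We need waves whose rate *increases with $x_1$ during their life*: born slow, dying fast.

## 4. Waves around a distant center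

In $e^{-i\tau t+i\mu y}f(x_1)$ the profile solves $f''=(\mu^2-\tau)f$, a constant coefficient. To get a coefficient that increases, change coordinates conformally. Recall that if $z=z(\zeta)$ is holomorphic, then $\Delta_\zeta(F\circ z)=|z'(\zeta)|^2(\Delta_zF)\circ z$. For small $\kappa>0$ put
$$\zeta=X+iY=-\kappa^{-1}\operatorname{Log}(1-\kappa z),\qquad z=\kappa^{-1}(1-e^{-\kappa\zeta}),\qquad |dz/d\zeta|^2=e^{-2\kappa X}.$$
The level sets of $X$ are the circles $|z-\kappa^{-1}|=\kappa^{-1}e^{-\kappa X}$ around the far point $\kappa^{-1}$, nearly vertical lines on $B$. For instance at $z=iy$ one gets $X=-\frac1{2\kappa}\log(1+\kappa^2y^2)$, about $-\kappa y^2/2$. In these coordinates $\Delta u=-\tau u$ becomes $\Delta_\zeta u=-\tau e^{-2\kappa X}u$, and $u=e^{i\mu Y}f(X)$ solves it when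
$$f''=Vf,\qquad V(X)=\mu^2-\tau e^{-2\kappa X}.$$
Now $V$ increases. Choosing $\tau=\mu^2e^{2\kappa c}$ puts its zero at $X=c$, and $V\approx2\mu^2\kappa(X-c)$ just to the right. The decaying solution has rate about $\sqrt V\approx\mu\sqrt{2\kappa(X-c)}$: nearly zero close to $c$, and $\sqrt K$ times larger at distance $K\ell$ than at distance $\ell$. So place $c$ just behind the birth of the wave, and let the wave live for a length $K\ell$ with $K$ a large constant.

Here is the count that predicts the regularity. Handovers happen in slabs of width about $\ell$ in $x_1$, while rates are governed by $X$, and $|X-x_1|\le\kappa$ on $B$. So we need $\kappa\lesssim\ell$; take $\kappa=\ell/4$. Rates near a handover are then of order $\mu\ell$, and over the slab the two waves separate by a factor $e^{-M}$ with $M$ of order $\mu\ell^2$. The time frequency is about $\mu^2$, of order $M^2\ell^{-4}$, so $j$ time derivatives of an object of size $e^{-M}$ cost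
$$(M^2\ell^{-4})^je^{-M}\lesssim C^j\ell^{-4j}j!^2 .$$
This is Gevrey $2$ up to $\ell^{-4j}$. The lives have total length about $K\sum\ell_k$, which must be finite, so we take $\ell_k=\epsilon k^{-\gamma}$ with $\gamma>1$. With $\mu_k=\Lambda2^k$ the factor $k^{4\gamma j}$ matters only for $k$ of order $\log j$, because later terms are too small. This is the factor $(\log)^{4\gamma|\alpha|}$ in (1).

## 5. A Riccati lemma, a Gevrey cutoff, and a counting inequality

**Step 1: controlling the decay rate.** We turn "rate about $\sqrt V$" into an inequality. For constant $V$ and $f=e^{-\sqrt Vx}$ the rate is exactly $\sqrt V$; the lemma says what a slowly growing $V$ costs.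

**Lemma 1.** Let $V\in C^2((c,b])$ with $V>0$, $V'>0$, $V''\le0$. Let $f$ be real with $f''=Vf$, $f(b)>0$, $f'(b)=-\sqrt{V(b)}f(b)$. Then $f>0$ and $f'<0$ on $(c,b]$, and $\rho:=-f'/f$ satisfies
$$\sqrt V\le\rho\le\sqrt V+\frac{V'}{4V}\quad\text{on }(c,b].\tag{2}$$

*Proof.* Let $(x_*,b]$ be the maximal interval on which $f>0$. There $f''>0$, so $f'$ is increasing and $f'\le f'(b)<0$; hence $f\ge f(b)>0$ on it, and $f$ cannot vanish at $x_*$. So $x_*=c$.

Differentiating, $\rho'=\rho^2-V$. With $\nu=\sqrt V$ and $D=\rho-\nu$ we get $D'=(\rho+\nu)D-\nu'$ and $D(b)=0$. Multiplying by the integrating factor and integrating from $x$ to $b$,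
$$D(x)=\int_x^b\nu'(s)\,e^{-\int_x^s(\rho+\nu)}\,ds\ \ge0,$$
because $\nu'=V'/(2\sqrt V)>0$. So $\rho\ge\nu$, and therefore $\rho+\nu\ge2\nu$, which gives
$$D(x)\le\int_x^b\frac{\nu'}{2\nu}\,2\nu\,e^{-2\int_x^s\nu}\,ds\le\sup_{[x,b]}\frac{\nu'}{2\nu}\,\Big(1-e^{-2\int_x^b\nu}\Big)\le\sup_{[x,b]}\frac{V'}{4V}=\frac{V'(x)}{4V(x)} .$$
The last equality holds since $V'$ is nonincreasing and $V$ is increasing. $\square$

**Step 2: a cutoff with explicit Gevrey-2 bounds.** We need products of arbitrarily many cutoffs, so constants must be tracked.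

*Product rule.* If $|f^{(j)}|\le A_fR^jj!^2$ and $|h^{(j)}|\le A_hR^jj!^2$ for all $j$, then $|(fh)^{(j)}|\le3A_fA_hR^jj!^2$. By Leibniz and $\binom jii!^2(j-i)!^2=j!^2\binom ji^{-1}$, it suffices that $\sum_{i=0}^j\binom ji^{-1}\le3$. For $j=0,1,2,3$ the sum is $1,2,\frac52,\frac83$. For $j\ge4$, the terms $i=0,j$ give $2$, the terms $i=1,j-1$ give $\frac2j$, and the other $j-3$ terms are each at most $\frac2{j(j-1)}$; the total is at most $2+\frac4j\le3$.

*The function $E(s)=e^{-1/s}$ for $s>0$, $E=0$ for $s\le0$.* Let $s>0$. The map $w\mapsto1/w$ sends the disc $|w-s|\le s/2$ to the disc with diameter $[\frac2{3s},\frac2s]$, so $\operatorname{Re}(1/w)\ge\frac2{3s}$ there. Cauchy's estimate gives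
$$|E^{(j)}(s)|\le j!\,(2/s)^je^{-2/(3s)}\le j!\,(3j/e)^j\le3^jj!^2,$$
where we maximized $x^je^{-x/3}$ (at $x=3j$) and used $j^je^{-j}\le j!$. The middle expression tends to $0$ as $s\to0^+$, so $E$ is smooth, and the bound holds on $\mathbb R$.

*The cutoff.* Let $I=\int_0^1E(\sigma)E(1-\sigma)\,d\sigma$, $\psi(s)=I^{-1}E(s)E(1-s)$, $\chi(s)=\int_0^s\psi$. Then $\chi$ is smooth, $\chi=0$ for $s\le0$, $\chi=1$ for $s\ge1$, $0\le\chi\le1$. By the product rule $|\psi^{(j)}|\le\frac3I3^jj!^2$, and since $(j+1)^2\le4^j$,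
$$|\psi^{(j+1)}|\le\tfrac9I3^j(j+1)!^2\le\tfrac9I12^jj!^2 .$$
As $\chi'=\psi$ and $|\chi|,|1-\chi|\le1$, we obtain with $R=12$ and $A=1+\frac9I$
$$|\partial^j\chi^{(l)}|\le AR^jj!^2\quad(l=0,1,2),\qquad|\partial^j(1-\chi)|\le AR^jj!^2 .\tag{3}$$
Applying the product rule $n$ times, for $l=0,1,2$ and $n\ge0$,
$$|\partial^j(\chi^n\chi^{(l)})|\le(3A)^nA\,R^jj!^2,\qquad|\partial^j((1-\chi)^n\chi^{(l)})|\le(3A)^nA\,R^jj!^2 .\tag{4}$$

**Step 3: one counting inequality, used twice.** It combines Leibniz sums in $x_1$ with Cauchy bounds whose inverse radius is $10M\ell^{-4}$, at the price of a factor $e^{M/4}$.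

**Lemma 2.** Let $0<\ell\le1$, $M>0$, $\alpha=(j,\beta_1,\beta_2)$ and $C_1=80R$. Then
$$\sum_{i\le\beta_1}\tbinom{\beta_1}i\Big(\frac R\ell\Big)^{i}i!^2\;j!\,(\beta_1-i)!\,\beta_2!\,\big(10M\ell^{-4}\big)^{|\alpha|-i}\le(C_1\ell^{-4})^{|\alpha|}\,|\alpha|!^2\,e^{M/4}.\tag{5}$$

*Proof.* Put $m=|\alpha|-i$. Since $\binom{\beta_1}ii!(\beta_1-i)!=\beta_1!$ and $j!\beta_1!\beta_2!\le|\alpha|!$, the $i$-th term is at most $|\alpha|!\,i!\,R^i\ell^{-i}10^mM^m\ell^{-4m}$. Now $(M/4)^m/m!\le e^{M/4}$ gives $M^m\le4^mm!\,e^{M/4}$; also $\ell^{-i}\le\ell^{-4i}$ and $i!\,m!\le|\alpha|!$. So the term is at most $|\alpha|!^2(40R)^{|\alpha|}\ell^{-4|\alpha|}e^{M/4}$. There are $\beta_1+1\le2^{|\alpha|}$ terms. $\square$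

We also recall Cauchy's estimate in several variables: if $G$ is holomorphic with $|G|\le S$ on the polydisc of radii $r_0,r_1,r_2$ about a point, then at that point $|\partial^\alpha G|\le S\,\alpha!\,r_0^{-j}r_1^{-\beta_1}r_2^{-\beta_2}$.

## 6. Where the waves are born and die

The purpose of this section is to fix all numbers: widths $\ell_k$, curvatures $\kappa_k$, frequencies $\mu_k$, gains $M_k$, and positions. The $k$-th handover, from wave $k$ to wave $k+1$, takes place on $[a_k,a_k+3\ell_k]$.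

Let $K=2\cdot10^4$ and $\ell_k=\epsilon k^{-\gamma}$ for $k\ge1$, with $\epsilon>0$ such that $K\sum_k\ell_k\le\frac14$. Let
$$\kappa_k=\ell_k/4,\qquad\mu_k=\Lambda2^k,\qquad M_k=7\mu_k\ell_k^2 .$$
Clearly $\kappa_k\le\frac18$. Since $\mu_k\ell_k^2=\Lambda\epsilon^22^kk^{-2\gamma}$ and $\inf_k2^kk^{-2\gamma}>0$, we may fix $\Lambda$ so large that for all $k$
$$\mu_k\ell_k^2\ge1,\qquad48A\,e^{-3M_k/4}\le\tfrac12 .\tag{6}$$
Then $M_k\ge7$, $\mu_k\ge1$, and $M_k\le2M_{k-1}$ for $k\ge2$ because $\ell_k\le\ell_{k-1}$. Put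
$$a_k=-\sum_{j\ge k+1}(K\ell_j-\ell_{j-1}),\quad c_k=a_k-K\ell_k,\quad b_k=a_k+4\ell_k,\quad m_k=a_k+\tfrac32\ell_k .$$
For $j\ge2$ we have $\ell_{j-1}\le2^\gamma\ell_j\le4\ell_j$ (this uses $\gamma\le2$), so $K\ell_j-\ell_{j-1}\ge(\frac K4-1)\ell_{j-1}\ge4\ell_{j-1}$. Consequently $a_k<0$, $a_k\uparrow0$, and
$$a_{k+1}-a_k=K\ell_{k+1}-\ell_k\ge4\ell_k,\qquad b_k\le a_{k+1}<0,\qquad c_{k+1}=a_{k+1}-K\ell_{k+1}=a_k-\ell_k .\tag{7}$$
Moreover $c_k=-K\sum_{j\ge k}\ell_j+\sum_{j\ge k}\ell_j\in[-\frac14,0)$.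

The equality $c_{k+1}=a_k-\ell_k$ in (7) is the design: wave $k+1$ has its turning point at distance $\ell_k$ behind the slab where it is born, while the turning point $c_k$ of the dying wave is at distance $K\ell_k$. Let
$$J_k=[a_k-\tfrac14\ell_k,\ a_k+\tfrac{13}4\ell_k],\qquad\text{so } m_k\in J_k\subset(c_k,b_k]\cap(c_{k+1},b_{k+1}] .$$
The inclusion in $(c_k,b_k]$ is immediate; for the other, $c_{k+1}=a_k-\ell_k$ and $b_{k+1}>a_{k+1}\ge a_k+4\ell_k$.

## 7. The waves $u_k$: rates, comparison, decay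

**Step 1: definition.** We build exact solutions of $P_0u_k=0$ with increasing rates. Let $\zeta_k(z)=-\kappa_k^{-1}\operatorname{Log}(1-\kappa_kz)$, holomorphic on $|z|<8$, and $\zeta_k=X_k+iY_k$. For $|z|\le1$, $|\zeta_k-z|\le\sum_{n\ge2}\kappa_k^{n-1}/n\le\frac{\kappa_k}{2(1-\kappa_k)}\le\kappa_k$, hence
$$|X_k-x_1|\le\kappa_k=\tfrac14\ell_k .\tag{8}$$
Let $\tau_k=\mu_k^2e^{2\kappa_kc_k}\in(0,\mu_k^2)$ and
$$V_k(X)=\mu_k^2-\tau_ke^{-2\kappa_kX}=\mu_k^2\big(1-e^{-2\kappa_k(X-c_k)}\big).$$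
Let $f_k$ be the real solution of $f_k''=V_kf_k$ with $f_k(b_k)>0$, $f_k'(b_k)=-\sqrt{V_k(b_k)}f_k(b_k)$. It is determined up to a positive factor, and it is entire because $V_k$ is. On $(c_k,b_k]$ we have $V_k>0$, $V_k'>0$, $V_k''<0$, so Lemma 1 gives $f_k>0$, $f_k'<0$ there. We fix the factors by
$$f_1(b_1)=1,\qquad f_{k+1}(m_k)=f_k(m_k),$$
which is possible since $m_k\in J_k$ lies in both intervals of positivity. Define
$$u_k=e^{-i\tau_kt+i\mu_kY_k}f_k(X_k).$$
In the coordinate $\zeta$, since $f_k''-\mu_k^2f_k=-\tau_ke^{-2\kappa_kX}f_k$, we have $\Delta_\zeta u_k=-\tau_ke^{-2\kappa_kX_k}u_k$. By Section 4, $\Delta_\zeta=e^{-2\kappa_kX}\Delta_z$, so $\Delta u_k=-\tau_ku_k$. As $i\partial_tu_k=\tau_ku_k$, we get $P_0u_k=0$. At real points $Y_k$ is real, so $|u_k|=f_k(X_k)$ whenever $X_k\in(c_k,b_k]$.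

**Step 2: rates.** We estimate $\rho_k=-f_k'/f_k$. On $(c_k,b_k]$ put $h=2\kappa_k(X-c_k)$. Then $0<h\le\frac{\ell_k}2(K+4)\ell_k\le\frac1{16}$ because $K\ell_k\le\frac14$. Hence $\frac h2\le1-e^{-h}\le h$, and $V_k'/V_k=2\kappa_k/(e^h-1)\le2\kappa_k/h=1/(X-c_k)$. Lemma 1 yields
$$\mu_k\sqrt{\kappa_k(X-c_k)}\ \le\ \rho_k\ \le\ \mu_k\sqrt{2\kappa_k(X-c_k)}+\frac1{4(X-c_k)}\qquad\text{on }(c_k,b_k].\tag{9}$$
At the $k$-th handover this gives
$$\rho_k\ge56\,\mu_k\ell_k,\qquad\rho_{k+1}\le3.5\,\mu_k\ell_k\qquad\text{on }J_k.\tag{10}$$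
Indeed, on $J_k$ we have $X-c_k\ge(K-\frac14)\ell_k\ge112^2\ell_k$ (as $112^2=12544$), so $\rho_k\ge112\mu_k\sqrt{\kappa_k\ell_k}=56\mu_k\ell_k$. Also $X-c_{k+1}\in[\frac34\ell_k,\frac{17}4\ell_k]$ by (7), $\kappa_{k+1}\le\kappa_k=\ell_k/4$ and $\mu_{k+1}=2\mu_k$, so
$$\rho_{k+1}\le2\mu_k\sqrt{2\cdot\tfrac{\ell_k}4\cdot\tfrac{17}4\ell_k}+\frac1{3\ell_k}=2\sqrt{17/8}\;\mu_k\ell_k+\frac1{3\ell_k}\le(2.92+0.34)\,\mu_k\ell_k\le3.5\,\mu_k\ell_k,$$
where $1/\ell_k\le\mu_k\ell_k$ by (6). The dying wave is the fast one although the new wave has twice the frequency: the obstruction of Section 3 is gone.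

**Step 3: comparison of consecutive waves.** We show that in the outer parts of the handover slab one wave dominates the other by $e^{M_k}$. Put
$$I_k^-=[a_k,a_k+\ell_k],\qquad I_k^+=[a_k+2\ell_k,a_k+3\ell_k].$$
Then on $B$
$$|u_{k+1}|\le e^{-M_k}|u_k|\ \text{ if }x_1\in I_k^-,\qquad|u_k|\le e^{-M_k}|u_{k+1}|\ \text{ if }x_1\in I_k^+.\tag{11}$$
Let $a_k\le x_1\le a_k+3\ell_k$. By (8) (and $\kappa_{k+1}\le\kappa_k$) both $X_k,X_{k+1}$ lie in $J_k$. Since $f_k(m_k)=f_{k+1}(m_k)$,
$$\log\frac{|u_{k+1}|}{|u_k|}=\int_{m_k}^{X_k}\rho_k-\int_{m_k}^{X_{k+1}}\rho_{k+1}.$$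
Points of $J_k$ are within $2\ell_k$ of $m_k$, so by (10) the second integral is at most $2\ell_k\cdot3.5\mu_k\ell_k=M_k$ in absolute value. If $x_1\in I_k^-$, then $X_k\le a_k+\frac54\ell_k$, so $m_k-X_k\ge\frac14\ell_k$ and the first integral is $\le-\frac14\ell_k\cdot56\mu_k\ell_k=-14\mu_k\ell_k^2=-2M_k$. If $x_1\in I_k^+$, then $X_k-m_k\ge\frac14\ell_k$ and it is $\ge2M_k$. So the logarithm is $\le-M_k$ on $I_k^-$ and $\ge M_k$ on $I_k^+$.

**Step 4: decay.** We show that each wave is tiny throughout the region where it will be used. First, let $j\ge2$. By (7), $m_{j-1}=a_{j-1}+\frac32\ell_{j-1}\le a_j-\frac52\ell_{j-1}\le a_j-\frac14\ell_j$, and $m_{j-1}\in J_{j-1}\subset(c_j,b_j]$. So $[a_j-\frac14\ell_j,m_j]\subset[m_{j-1},m_j]\subset(c_j,b_j]$. This first interval has length $\frac74\ell_j$ and lies in $J_j$, so by (10) and monotonicity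
$$f_j(m_j)\le f_j(m_{j-1})\,e^{-\frac74\cdot56\,\mu_j\ell_j^2}=f_{j-1}(m_{j-1})\,e^{-14M_j},$$
as $\frac74\cdot56=98=14\cdot7$. Hence $f_j(m_j)\le Ce^{-14M_j}$ for all $j\ge1$, with $C=f_1(m_1)e^{14M_1}$.

Now let $k\ge2$ and let $(t,x)\in B$ with $a_{k-1}\le x_1\le a_k+3\ell_k$. Then $X_k\in[a_{k-1}-\frac14\ell_{k-1},b_k]\subset(c_k,b_k]$. As $f_k$ decreases there, $f_k(X_k)\le f_k(a_{k-1}-\frac14\ell_{k-1})$, and the second half of (10) on $J_{k-1}$, over the length $\frac74\ell_{k-1}$, gives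
$$|u_k|\le f_k(m_{k-1})\,e^{\frac74\cdot3.5\,\mu_{k-1}\ell_{k-1}^2}\le f_{k-1}(m_{k-1})\,e^{M_{k-1}}\le Ce^{-13M_{k-1}}\le Ce^{-6M_k},\tag{12}$$
using $M_k\le2M_{k-1}$ at the end.

## 8. Complex shifts of the variables

All derivative bounds will come from Cauchy's estimate. For this we control $u_k$, from above and from below, when the real variables are moved slightly into the complex domain; the lower bound is needed because $\mathsf q$ has $u$ in its denominator.

Call a real point of $B$ *$k$-admissible* if $a_{k-1}\le x_1\le a_k+3\ell_k$ when $k\ge2$, or $a_1\le x_1\le a_1+3\ell_1$ when $k=1$.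

**Step 1: at a $k$-admissible point, $X_k\in(c_k,b_k]$ and $\rho_k(X_k)\le2\mu_k$.** This says that $f_k$ varies on the scale $\mu_k^{-1}$. The membership was seen in Step 4 of Section 7 for $k\ge2$; for $k=1$ it follows from $X_1\in J_1$. In (9), $\mu_k\sqrt{2\kappa_k(X_k-c_k)}=\mu_k\sqrt h\le\frac14\mu_k$. For $k\ge2$, $X_k-c_k\ge(a_{k-1}-\frac14\ell_{k-1})-(a_{k-1}-\ell_{k-1})=\frac34\ell_{k-1}$, so the second term in (9) is at most $\frac1{3\ell_{k-1}}\le\mu_{k-1}\ell_{k-1}\le\mu_k$. For $k=1$, $X_1-c_1\ge(K-\frac14)\ell_1\ge\frac14\ell_1$, so it is at most $\frac1{\ell_1}\le\mu_1\ell_1\le\mu_1$.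

**Step 2: holomorphic extension.** For complex $x_1,y$ set $z=x_1+iy$, $\tilde z=x_1-iy$ and
$$X_k=\tfrac12\big(\zeta_k(z)+\zeta_k(\tilde z)\big),\qquad Y_k=\tfrac1{2i}\big(\zeta_k(z)-\zeta_k(\tilde z)\big).$$
For real $x_1,y$ we have $\tilde z=\bar z$ and $\zeta_k(\bar z)=\overline{\zeta_k(z)}$, so these extend the earlier $X_k,Y_k$. They are holomorphic where $|z|,|\tilde z|<8$. Since $f_k$ is entire, $u_k$ extends holomorphically.

Shift from a $k$-admissible point $(t,x_1,y)$ to $(t+\theta,x_1+\sigma_1,y+\sigma_2)$ with $\theta,\sigma_1,\sigma_2\in\mathbb C$, $|\sigma_1|,|\sigma_2|\le\frac1{32\mu_k}$. Then $z,\tilde z$ move by at most $\frac1{16\mu_k}$ inside $\{|z|<2\}$, where $|\zeta_k'|=|1-\kappa_kz|^{-1}\le\frac43\le2$. So $X_k,Y_k$ change by at most $\frac1{8\mu_k}$, and $|\partial_1X_k|,|\partial_1Y_k|\le2$ at the shifted point.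

**Step 3: $f_k$ near a real point.** We compare $f_k(X_k+\omega)$ with $f_k(X_k)$ for $|\omega|\le\frac1{8\mu_k}$. Here $\tau_k|e^{-2\kappa_k(X_k+\omega)}|\le\mu_k^2e^{-2\kappa_k(X_k-c_k)}e^{2\kappa_k|\omega|}\le2\mu_k^2$, so $|V_k(X_k+\omega)|\le3\mu_k^2$. Put $\lambda=2\mu_k$. The pair $(f_k,f_k'/\lambda)$ satisfies the system
$$f_k'=\lambda\,(f_k'/\lambda),\qquad(f_k'/\lambda)'=(V_k/\lambda)\,f_k,$$
with both coefficients bounded by $\lambda$, as $3\mu_k^2/(2\mu_k)\le2\mu_k$. By Gronwall along the segment from $X_k$ to $X_k+\omega$, its max-norm grows at most by $e^{\lambda|\omega|}\le e^{1/4}$. At $\omega=0$ the max-norm is $f_k(X_k)$, because $\rho_k\le\lambda$ by Step 1. Hence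
$$|f_k(X_k+\omega)|\le e^{1/4}f_k(X_k),\qquad|f_k'(X_k+\omega)|\le2e^{1/4}\mu_kf_k(X_k),$$
$$|f_k(X_k+\omega)-f_k(X_k)|\le\tfrac1{8\mu_k}\,2e^{1/4}\mu_kf_k(X_k)=\tfrac14e^{1/4}f_k(X_k)\le\tfrac12f_k(X_k).$$

**Step 4: the bounds for $u_k$.** Since $Y_k$ is real at the real point and changes by at most $\frac1{8\mu_k}$, $|e^{i\mu_kY_k}|\in[e^{-1/8},e^{1/8}]$ at the shifted point. Also $|e^{-i\tau_k(t+\theta)}|\in[e^{-\tau_k|\theta|},e^{\tau_k|\theta|}]$. For the derivative, $\partial_1u_k=e^{-i\tau_kt+i\mu_kY_k}\big(i\mu_k\,\partial_1Y_k\,f_k+\partial_1X_k\,f_k'\big)$, whose bracket is at most $6e^{1/4}\mu_kf_k(X_k)$. As $e^{3/8}\le4$, $\frac12e^{-1/8}\ge\frac14$ and $6e^{3/8}\le24$, we obtain, with $|u_k|$ on the right denoting the value at the real point,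
$$\tfrac14e^{-\tau_k|\theta|}|u_k|\le|u_k(\text{shifted})|\le4e^{\tau_k|\theta|}|u_k|,\qquad|\partial_1u_k(\text{shifted})|\le24\mu_ke^{\tau_k|\theta|}|u_k|.\tag{13}$$

## 9. The glued function and its potential

We now repeat the construction of Section 1 infinitely often. Let
$$\eta_1=1-\chi\Big(\frac{x_1-a_1-2\ell_1}{\ell_1}\Big),\qquad\eta_k=\chi\Big(\frac{x_1-a_{k-1}}{\ell_{k-1}}\Big)\Big(1-\chi\Big(\frac{x_1-a_k-2\ell_k}{\ell_k}\Big)\Big)\quad(k\ge2),$$
$$u=\sum_{k\ge1}\eta_k(x_1)\,u_k\ \text{ for }x_1<0,\qquad u=0\ \text{ for }x_1\ge0 .$$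
For $k\ge2$, $\operatorname{supp}\eta_k\subset\{a_{k-1}\le x_1\le a_k+3\ell_k\}$. Since $a_k+3\ell_k<a_{k+1}$, at most two of these supports contain a given point, and the sum is locally finite in $x_1<0$. Explicitly:

- $u=u_1$ for $x_1\le a_1$;
- $u=u_k+\chi\big(\frac{x_1-a_k}{\ell_k}\big)u_{k+1}$ on $I_k^-$;
- $u=u_k+u_{k+1}$ on $[a_k+\ell_k,a_k+2\ell_k]$;
- $u=\big(1-\chi\big(\frac{x_1-a_k-2\ell_k}{\ell_k}\big)\big)u_k+u_{k+1}$ on $I_k^+$;
- $u=u_{k+1}$ on $[a_k+3\ell_k,a_{k+1}]$.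

By (11), $|u|\ge(1-e^{-M_k})|u_k|>0$ for $x_1\in I_k^-$, and likewise $|u|\ge(1-e^{-M_k})|u_{k+1}|>0$ for $x_1\in I_k^+$. Put $\mathsf q=-P_0u/u$ when $x_1\in\bigcup_k(I_k^-\cup I_k^+)$ and $\mathsf q=0$ otherwise. Off the slabs $P_0u=0$. On $I_k^-$, with $s=(x_1-a_k)/\ell_k$, $v=u_{k+1}/u_k$, $p=\partial_1u_{k+1}/u_k$,
$$\mathsf q=-\frac{\ell_k^{-2}\chi''(s)\,v+2\ell_k^{-1}\chi'(s)\,p}{1+\chi(s)\,v}.\tag{14}$$
On $I_k^+$, with $s=(x_1-a_k-2\ell_k)/\ell_k$, $v=u_k/u_{k+1}$, $p=\partial_1u_k/u_{k+1}$,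
$$\mathsf q=\frac{\ell_k^{-2}\chi''(s)\,v+2\ell_k^{-1}\chi'(s)\,p}{1+(1-\chi(s))\,v}.\tag{15}$$
Since $\chi',\chi''$ vanish to infinite order at $s=0,1$, $\mathsf q$ is smooth in $B\cap\{x_1<0\}$, and $P_0u+\mathsf qu=0$ there. What remains is to bound all derivatives, and to cross $x_1=0$.

## 10. Derivative bounds, smoothness across $x_1=0$, and the support

**Step 1: the potential.** The aim is a Gevrey-2 bound on each slab with a factor that decays in $k$. Fix $k$ and write $M,\mu,\ell$ for $M_k,\mu_k,\ell_k$. A point of $B$ with $x_1\in I_k^-\cup I_k^+$ is both $k$- and $(k+1)$-admissible. Shift it in the polydisc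
$$|\theta|\le\Theta:=\frac M{32\mu^2},\qquad|\sigma_1|,|\sigma_2|\le r:=\frac1{64\mu}=\frac1{32\mu_{k+1}}\le\frac1{32\mu_k}.$$
By (13) $u_k,u_{k+1}$ have no zeros there, so $v,p$ are holomorphic. Since $\tau_k+\tau_{k+1}\le\mu^2+4\mu^2=5\mu^2$ and $5\mu^2\Theta=\frac5{32}M\le\frac M4$, (11) and (13) give on both kinds of slab
$$|v|\le16\,e^{5\mu^2\Theta}e^{-M}\le16e^{-3M/4},\qquad|p|\le4\cdot24\,\mu_{k+1}e^{-3M/4}=192\mu\,e^{-3M/4}.$$
The time radius $\Theta$ was chosen so that complex time spends only a quarter of the gain $M$.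

Put $\tilde\chi=\chi$ on $I_k^-$ and $\tilde\chi=1-\chi$ on $I_k^+$. By (6), $16e^{-3M/4}<1$, so (14) and (15) expand as
$$\mathsf q=\mp\sum_{n\ge0}(-1)^n\big(\ell^{-2}\chi''\tilde\chi^nv^{n+1}+2\ell^{-1}\chi'\tilde\chi^npv^n\big),$$
with $-$ on $I_k^-$ and $+$ on $I_k^+$. Each $G_n\in\{v^{n+1},pv^n\}$ satisfies $|G_n|\le192\mu\,16^ne^{-3(n+1)M/4}$ on the polydisc, since $16\le192\mu$. As $\mu=M/(7\ell^2)$,
$$\Theta^{-1}=\tfrac{32}{49}M\ell^{-4}\le10M\ell^{-4},\qquad r^{-1}=\tfrac{64}7M\ell^{-2}\le10M\ell^{-4}.$$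
Cauchy's estimate bounds $|\partial_t^j\partial_1^{i'}\partial_y^{\beta_2}G_n|$ by $192\mu\,16^ne^{-3(n+1)M/4}\,j!\,i'!\,\beta_2!\,(10M\ell^{-4})^{j+i'+\beta_2}$. For $\alpha=(j,\beta_1,\beta_2)$ and $l\in\{1,2\}$, Leibniz with (4) (each $\partial_1$ on a function of $s$ gives a factor $\ell^{-1}$) yields
$$|\partial^\alpha(\chi^{(l)}\tilde\chi^nG_n)|\le192A\mu\,(48A)^ne^{-3(n+1)M/4}\sum_{i\le\beta_1}\tbinom{\beta_1}i\Big(\frac R\ell\Big)^ii!^2\,j!\,(\beta_1-i)!\,\beta_2!\,(10M\ell^{-4})^{|\alpha|-i},$$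
and by Lemma 2 this is at most $192A\mu\,(48A)^ne^{-3(n+1)M/4+M/4}(C_1\ell^{-4})^{|\alpha|}|\alpha|!^2$. By (6), $\sum_n(48Ae^{-3M/4})^n\le2$. So the series may be differentiated termwise, and with the prefactors $\ell^{-2}+2\ell^{-1}\le3\ell^{-2}$,
$$|\partial^\alpha\mathsf q|\le1152\,A\,\mu\,\ell^{-2}e^{-M/2}(C_1\ell^{-4})^{|\alpha|}|\alpha|!^2 .$$
The quantity $\mu_k\ell_k^{-2}e^{-M_k/4}$ is bounded in $k$, because $\mu_k\ell_k^{-2}$ grows at most exponentially in $k$ while $M_k\ge c\,2^{k/2}$. Hence, with $C$ independent of $k$ and $\alpha$,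
$$|\partial^\alpha\mathsf q|\le C\,(C_1\ell_k^{-4})^{|\alpha|}\,|\alpha|!^2\,e^{-M_k/4}\qquad\text{for }x_1\in I_k^-\cup I_k^+ .\tag{16}$$

**Step 2: the solution.** We do the same for each $\eta_ku_k$. Let $k\ge2$. Near each point at most one of the two factors of $\eta_k$ is nonconstant, and $\ell_k\le\ell_{k-1}$, so $|\partial_1^i\eta_k|\le A(R/\ell_k)^ii!^2$ by (3). Points of $\operatorname{supp}\eta_k$ in $B$ are $k$-admissible. On the polydisc $|\theta|\le M_k/\mu_k^2$, $|\sigma_1|,|\sigma_2|\le\frac1{64\mu_k}$ around such a point, (12), (13) and $\tau_k\le\mu_k^2$ give $|u_k|\le4Ce^{M_k}e^{-6M_k}=4Ce^{-5M_k}$. The inverse radii are $\frac1{49}M_k\ell_k^{-4}$ and $\frac{64}7M_k\ell_k^{-2}$, both at most $10M_k\ell_k^{-4}$. Cauchy, Leibniz and Lemma 2 give, after enlarging $C$,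
$$|\partial^\alpha(\eta_ku_k)|\le C\,e^{-5M_k+M_k/4}(C_1\ell_k^{-4})^{|\alpha|}|\alpha|!^2\le C(C_1\ell_k^{-4})^{|\alpha|}\,|\alpha|!^2\,e^{-4M_k}.\tag{17}$$
For $k=1$, $u_1$ is holomorphic near the compact set of values of $(t,x_1,y)$ on $\overline B$, so $|\partial^\alpha u_1|\le C^{|\alpha|+1}|\alpha|!$. Since $|\partial_1^i\eta_1|\le A(R/\ell_1)^ii!^2$ and $\binom{\beta_1}ii!\,(|\alpha|-i)!\le\binom{|\alpha|}ii!\,(|\alpha|-i)!=|\alpha|!$, Leibniz gives $|\partial^\alpha(\eta_1u_1)|\le C^{|\alpha|+1}|\alpha|!^2$.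

**Step 3: smoothness across $x_1=0$.** We show that the extensions by $0$ are $C^\infty$ on $B$. For fixed $\alpha$ the right sides of (16) and (17) tend to $0$ as $k\to\infty$, because $\ell_k^{-4|\alpha|}$ grows polynomially in $k$ and $M_k$ exponentially. For $x_1>a_{k_0}+3\ell_{k_0}$ only terms with $k>k_0$ are present. So all derivatives of $u,\mathsf q$ tend to $0$ uniformly as $x_1\to0^-$.

Let $G$ be any of these derivatives, extended by $0$ to $x_1\ge0$; it is continuous. For a point of $B$ with $x_1=\xi<0$, the segment from it in the direction of increasing $x_1$ to $\{x_1=0\}$ stays in $B$. Integrating $\partial_1G$ along it,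
$$|G|\le|\xi|\,\sup_{\{\xi\le x_1<0\}}|\partial_1G|=o(|\xi|)\quad\text{uniformly}.$$
Hence $G$ is differentiable with zero differential at every point of $\{x_1=0\}$, and its first derivatives are again derivatives from the left extended by $0$. By induction on the order, $u,\mathsf q\in C^\infty(B)$, with all derivatives zero for $x_1\ge0$. Together with Section 9, $P_{0,\mathsf q}u=0$ in $B$.

**Step 4: the bound (1).** Here we trade $\ell_k^{-4|\alpha|}$ for logarithms. Let $n=|\alpha|$. We have $\ell_k^{-4n}=\epsilon^{-4n}k^{4\gamma n}$ and $M_k\ge c2^{k/2}$, so by (16) and (17) it suffices to bound $k^{4\gamma n}e^{-c'2^{k/2}}$ uniformly in $k$, for a fixed $c'>0$.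

- If $2^{k/2}\le(n+2)^2$, then $k\le4\log_2(n+2)$ and the quantity is at most $(C\log(n+2))^{4\gamma n}$.
- If $2^{k/2}>(n+2)^2$, then $n<2^{k/4}$, and since $\gamma\le2$ the quantity is at most $\exp(8\cdot2^{k/4}\log k-c'2^{k/2})\le C$.

Since $(\log(n+2))^{4\gamma n}\ge1$ for all $n\ge0$, and at each point at most two terms $\eta_ku_k$ contribute to $u$, (1) follows (the term $k=1$ was bounded in Step 2).

**Step 5: the support.** We check that $u$ vanishes on no open subset of $\{x_1<0\}$. On the slabs $x_1\in I_k^\pm$, $u\ne0$. The rest of $B\cap\{x_1<0\}$ consists of the convex regions between consecutive slabs and the region $x_1<a_1$. On each of these $u$ is real analytic, being a sum of at most two waves, and by continuity it is nonzero near an adjacent slab. So its zero set there has empty interior. Hence $\operatorname{supp}u=\{x_1\le0\}\cap B$, which contains $0$. This proves Theorem 1. $\blacksquare$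

## 11. One space dimension: a Carleman estimate

The gluing used the variable $y$ to make $V$ increase. In one space dimension there is no counterexample at all, whatever the time regularity of $\mathsf b,\mathsf q$. We prove Theorem 2.

**Step 1: reduction to the flat operator.** The purpose is to remove $g$. Set $x'=\int_0^xg^{-1/2}$, a $C^{1,1}$ change of variable near $0$ that preserves the sign of $x$. Then $\partial_x=g^{-1/2}\partial_{x'}$ and
$$\partial_xg\partial_x=g^{-1/2}\partial_{x'}g^{1/2}\partial_{x'}=\partial_{x'}^2+(\partial_{x'}g^{1/2})\,g^{-1/2}\,\partial_{x'},$$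
whose first-order coefficient is bounded. Also $\partial_{x'}u=g^{1/2}\partial_xu$ is Lipschitz. So, writing $x$ for $x'$, near $0$
$$|i\partial_tu+\partial_x^2u|\le C(|u|+|\partial_xu|)\ \text{a.e.},\quad u=0\text{ for }x>0,\quad u,u_t,u_x,u_{xx}\in L^\infty_{\rm loc}.$$
Replace $u(t,x)$ by $u(\varrho^2t,\varrho x)$ with $\varrho\le1$ small: the left side is multiplied by $\varrho^2$, the right side becomes $C(\varrho^2|u|+\varrho|u_x|)$, so the same inequality holds, now near $\{|x|\le\frac14,|t|\le\frac14\}$. Let $Q=\{|x|<\frac14,|t|<\frac14\}$.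

**Step 2: the weighted inequality.** We prove an estimate that punishes functions living where a weight is large. Let $\varphi=x+x^2-t^2$. Then for $v\in C_c^\infty(Q)$ and $N^2\ge2$, with $L^2$ norms,
$$N^3\|e^{N\varphi}v\|^2+N\|e^{N\varphi}v_x\|^2\le6\,\|e^{N\varphi}(i\partial_t+\partial_x^2)v\|^2 .\tag{18}$$
Put $w=e^{N\varphi}v$. Conjugation replaces $\partial_t$ by $\partial_t-N\varphi_t$ and $\partial_x$ by $\partial_x-N\varphi_x$, so $e^{N\varphi}(i\partial_t+\partial_x^2)v=(S+T)w$ with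
$$S=\partial_x^2+i\partial_t+N^2\varphi_x^2\ \text{ (symmetric)},\qquad T=-N(2\varphi_x\partial_x+\varphi_{xx})-iN\varphi_t\ \text{ (skew)}.$$
Here $\varphi_x=1+2x$, $\varphi_{xx}=2$, $\varphi_{tt}=-2$, $\varphi_{tx}=\varphi_{xxx}=0$. The nonzero commutators are
$$[\partial_x^2,-2N\varphi_x\partial_x]=-4N\varphi_{xx}\partial_x^2,\quad[i\partial_t,-iN\varphi_t]=N\varphi_{tt},\quad[N^2\varphi_x^2,-2N\varphi_x\partial_x]=4N^3\varphi_x^2\varphi_{xx},$$
so $[S,T]=-8N\partial_x^2+8N^3(1+2x)^2-2N$. Since $S$ is symmetric and $T$ skew, $2\operatorname{Re}\langle Sw,Tw\rangle=\langle STw,w\rangle-\langle TSw,w\rangle$, hence $\|(S+T)w\|^2=\|Sw\|^2+\|Tw\|^2+\langle[S,T]w,w\rangle$. On $Q$, $(1+2x)^2\ge\frac14$, so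
$$\|(S+T)w\|^2\ge8N\|w_x\|^2+(2N^3-2N)\|w\|^2\ge8N\|w_x\|^2+N^3\|w\|^2 .$$
Finally $e^{N\varphi}v_x=w_x-N\varphi_xw$ and $|\varphi_x|\le\frac32$ give $N\|e^{N\varphi}v_x\|^2\le2N\|w_x\|^2+\frac92N^3\|w\|^2$. So the left side of (18) is at most $2N\|w_x\|^2+\frac{11}2N^3\|w\|^2\le6\,(8N\|w_x\|^2+N^3\|w\|^2)$, which proves (18).

By mollification (with $N$ fixed), (18) extends to $v$ with compact support in $Q$ and $v,v_t,v_x,v_{xx}\in L^2$.

**Step 3: localization by level sets of $\varphi$.** We cut $u$ off where the weight is small. For $-\frac14\le x\le0$, $\varphi=x(1+x)-t^2\le\frac34x-t^2$. So for small $\varepsilon>0$ the set $\{\varphi\ge-2\varepsilon\}\cap\{-\frac14\le x\le0\}$ is contained in $\{|x|\le\frac83\varepsilon,\ |t|\le\sqrt{2\varepsilon}\}$, a compact subset of $Q$. Let $\vartheta\in C^\infty(\mathbb R)$ be $1$ on $[-\varepsilon,\infty)$ and $0$ on $(-\infty,-2\varepsilon]$, and let $v=\vartheta(\varphi)u$ in $Q$. Because $u=0$ for $x>0$, $v$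 is compactly supported in $Q$. In
$$(i\partial_t+\partial_x^2)v=\vartheta(\varphi)\,(i\partial_t+\partial_x^2)u+\text{terms containing derivatives of }\vartheta,$$
the first term is at most $C(|v|+|\vartheta(\varphi)u_x|)$, and $\vartheta(\varphi)u_x=v_x-\vartheta'(\varphi)\varphi_xu$. All terms with derivatives of $\vartheta$ are bounded and supported in $\{-2\varepsilon\le\varphi\le-\varepsilon\}$. So
$$|(i\partial_t+\partial_x^2)v|\le C(|v|+|v_x|)+C\,1_{\{\varphi\le-\varepsilon\}} .$$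

**Step 4: conclusion.** Insert this in (18). For $N$ large the contribution of $C(|v|+|v_x|)$ is absorbed by the left side, and $e^{N\varphi}\le e^{-N\varepsilon}$ on $\{\varphi\le-\varepsilon\}$, so $N^3\|e^{N\varphi}v\|^2\le Ce^{-2N\varepsilon}$. On $\{\varphi>-\varepsilon/2\}\cap Q$ we have $v=u$ and $e^{2N\varphi}\ge e^{-N\varepsilon}$, hence
$$N^3e^{-N\varepsilon}\,\|u\|^2_{L^2(\{\varphi>-\varepsilon/2\}\cap Q)}\le Ce^{-2N\varepsilon}.$$
Letting $N\to\infty$, $u=0$ on $\{\varphi>-\varepsilon/2\}\cap Q$, which is a neighborhood of $0$ because $\varphi(0)=0$. This proves Theorem 2, and with it the Corollary of Section 2. $\blacksquare$
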